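# A relay of Fourier modes: weak unique continuation fails on $\mathrm{RCD}(K,N)$ spaces

## 1. Switching off one Fourier mode by hand

Take $\mathbb R\times(\mathbb R/2\pi\mathbb Z)^2$ with coordinates $(z,y_1,y_2)$. In the flat metric $e^{-z}\cos y_1$ and $e^{-2z}\cos 2y_2$ are harmonic. Let $X$ be smooth, $X=1$ for $z\le 0$ and $X=0$ for $z\ge1$, let $\eta>0$ be small, and put
$$u=e^{-z}\cos y_1+\eta X(z)e^{-2z}\cos 2y_2 .$$
For $z\le 0$ this has two modes, for $z\ge1$ only one. It is not harmonic for the flat metric. With $P=X''-4X'$ we have $(Xe^{-2z})''=(P+4X)e^{-2z}$, so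
$$u_{zz}+u_{y_1y_1}+u_{y_2y_2}=E,\qquad E=\eta P e^{-2z}\cos 2y_2 .$$
Can we change the metric slightly in $0\le z\le 1$ so that $u$ becomes harmonic? We look for a symmetric $2\times 2$ matrix $\mathcal S(z,y)$ with $\mathrm{div}_y(\mathcal S\nabla_yu)=-E$. Here
$$\partial_{y_1}u=-e^{-z}\sin y_1,\qquad \partial_{y_2}u=-2\eta Xe^{-2z}\sin 2y_2 .$$

The vector field $V=(0,-\tfrac12\eta Pe^{-2z}\sin2y_2)$ has divergence $-E$. To write it as $\mathcal S\nabla_y u$ with only $\mathcal S_{22}\neq0$ we would need $\mathcal S_{22}=P/(4X)$, which does not become small with $\eta$. With $\mathcal S_{22}=0$ we would need $\mathcal S_{12}=V_2/\partial_{y_1}u=\tfrac12\eta Pe^{-z}\sin 2y_2/\sin y_1$. This carries the factor $\eta$, but it has poles where $\sin y_1=0$. So we choose another $V$ with the same divergence, both of whose components are divisible by $\sin y_1$. Multiply $V_2$ by $2\sin^2y_1$, which has mean one, and integrate the remaining error, which has mean zero in $y_1$: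
$$V_2=-\eta Pe^{-2z}\sin 2y_2\sin^2y_1,\qquad V_1=-\tfrac12\eta Pe^{-2z}\cos 2y_2\sin 2y_1 .$$
Indeed $\partial_{y_1}V_1+\partial_{y_2}V_2=-\eta Pe^{-2z}\cos2y_2\,(\cos 2y_1+2\sin^2y_1)=-E$. Now solve $\mathcal S\nabla_yu=V$ with $\mathcal S_{22}=0$:
$$\mathcal S_{12}=\eta Pe^{-z}\sin 2y_2\sin y_1,\qquad \mathcal S_{11}=\eta Pe^{-z}\cos2y_2\cos y_1-2\eta^2PXe^{-2z}\sin^2 2y_2 .$$
Check of the first row: the first summand of $\mathcal S_{11}$ times $\partial_{y_1}u$ gives $-\tfrac12\eta Pe^{-2z}\cos2y_2\sin2y_1=V_1$, the second gives $+2\eta^2PXe^{-3z}\sin^22y_2\sin y_1$, and $\mathcal S_{12}\partial_{y_2}u$ is minus the latter.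

So $u$ is exactly harmonic for the smooth metric $dz^2+((I+\mathcal S)^{-1})_{ab}dy_ady_b$ with measure $dz\,dy$, whose Laplacian is $\partial_z^2+\mathrm{div}_y((I+\mathcal S)\nabla_y\,\cdot)$. The metric is flat outside $0\le z\le1$ and $O(\eta)$-close to flat inside, and one mode has disappeared for good.

Can we continue until nothing is left? After finitely many such switches one mode survives, so infinitely many are needed. A mode of frequency $k$ decays only like $e^{-kz}$, so to reach $0$ at a finite height the frequencies should grow. But our trick switched off the mode that was *small* compared with the other one, and in the flat metric the fast mode is the one that becomes small: the ratio $e^{-2z}/e^{-z}$ tends to $0$. A relay from slow to fast modes needs the opposite. And if we bend the metric to help, we want to keep a lower curvature bound. Can a nonzero harmonic function vanish on a ball under a synthetic lower Ricci bound?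

## 2. $\mathrm{RCD}(K,N)$ spaces, weak unique continuation, and the theorems

Throughout, $(\mathrm X,\mathsf d,\mathfrak m)$ is a metric measure space, $\mathfrak m$ a nonzero Borel measure, finite on bounded sets, with $\operatorname{supp}\mathfrak m=\mathrm X$.

**Definition (gradients).** A function $G\ge0$ in $L^2$ is a weak upper gradient of $w$ if $|w(\gamma_1)-w(\gamma_0)|\le\int_\gamma G$ for all absolutely continuous curves outside a negligible family (of $2$-modulus zero). The a.e. smallest one is $|Dw|$, and $W^{1,2}(\mathrm X)$ consists of the $w\in L^2$ with $|Dw|\in L^2$. The space is *infinitesimally Hilbertian* if $|D(v+w)|^2+|D(v-w)|^2=2|Dv|^2+2|Dw|^2$ a.e.; then $\langle\nabla v,\nabla w\rangle=\frac14(|D(v+w)|^2-|D(v-w)|^2)$.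

*Example.* A Riemannian manifold has $|Dw|=|dw|_g$ and is infinitesimally Hilbertian. The plane with the $\ell^\infty$ norm is not: there $|Dw|$ is the $\ell^1$ norm of $dw$, and for the coordinate functions $v,w$ the identity would read $4+4=2+2$.

**Definition ($\mathrm{RCD}(K,N)$).** We only need $K<0$, $N>1$. With $\tau^{(t)}_{K,N}(r)=t^{1/N}\Big(\frac{\sinh(tr\sqrt{-K/(N-1)})}{\sinh(r\sqrt{-K/(N-1)})}\Big)^{1-1/N}$ (and $\tau^{(t)}_{K,N}(0)=t$), the space is $\mathrm{CD}(K,N)$ if any two absolutely continuous probability measures $\rho_0\mathfrak m,\rho_1\mathfrak m$ with bounded support are joined by a Wasserstein geodesic $\mu_t$, and have an optimal coupling $\pi$, such that for all $t\in[0,1]$, $N'\ge N$,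
$$\int\rho_t^{1-1/N'}d\mathfrak m\ \ge\int\Big[\tau^{(1-t)}_{K,N'}(\mathsf d(p,q))\,\rho_0(p)^{-1/N'}+\tau^{(t)}_{K,N'}(\mathsf d(p,q))\,\rho_1(q)^{-1/N'}\Big]d\pi(p,q),$$
where $\rho_t$ is the density of the absolutely continuous part of $\mu_t$. It is $\mathrm{RCD}(K,N)$ if it is $\mathrm{CD}(K,N)$ and infinitesimally Hilbertian.

We never use this inequality directly. We use the following facts.

**Fact A.** On an $n$-manifold with metric $g$ and measure $\mathfrak m=e^{-f}\mathrm{vol}_g$, $f$ smooth, put for $N>n$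
$$\mathrm{Ric}_N=\mathrm{Ric}+\mathrm{Hess}f-\frac{df\otimes df}{N-n}.$$
If the manifold is complete and $\mathrm{Ric}_N\ge Kg$, it is $\mathrm{CD}(K,N)$ (Sturm, *Acta Math.* 196 (2006), part II). Its Cheeger energy is $\int|du|_g^2d\mathfrak m$, so it is $\mathrm{RCD}(K,N)$.

*Example.* For $n=1$, $\mathrm{Ric}_N=f''-f'^2/(N-1)$. On $(0,\pi)$ with measure $\sin^{N-1}t\,dt$ we have $f'=-(N-1)\cot t$, and $\mathrm{Ric}_N=(N-1)(\sin^{-2}t-\cot^2t)=N-1$.

**Definition (convergence).** Compact spaces $(X_J,d_J,\mathfrak m_J)$ converge to $(X,d,\mathfrak m)$ in the measured Gromov–Hausdorff sense if there are Borel maps $F_J:X_J\to X$ that change distances by at most $\epsilon_J\to0$, have $\epsilon_J$-dense image, and satisfy $(F_J)_\#\mathfrak m_J\to\mathfrak m$ weakly. In the pointed version this is asked on balls of every fixed radius around base points, with test functions of bounded support.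

*Example.* $\mathbb R/\mathbb Z\times\mathbb R/\epsilon\mathbb Z$ with normalized measure converges to $\mathbb R/\mathbb Z$ as $\epsilon\to0$, via the projection. On one fixed compact set, uniform convergence of distances and weak convergence of measures suffice, with $F_J=\mathrm{id}$.

**Fact B.** $\mathrm{CD}(K,N)$ is stable under measured Gromov–Hausdorff convergence with bounded diameters (Sturm; Lott–Villani). So is $\mathrm{RCD}(K,\infty)$, which includes infinitesimal Hilbertianity of the limit (Ambrosio–Gigli–Savaré, *Duke* 163 (2014); Gigli–Mondino–Savaré, *Proc. LMS* 111 (2015)). Stability of $\mathrm{RCD}(K,N)$ in the pointed setting is also from Gigli–Mondino–Savaré.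

**Fact C.** If the space is doubling and supports a $(1,2)$-Poincaré inequality, then a Lipschitz $w$ satisfies $|Dw|=\mathrm{lip}\,w$ a.e., $\mathrm{lip}\,w(p)=\limsup_{q\to p}|w(q)-w(p)|/d(q,p)$ (Cheeger, *GAFA* 9 (1999)).

**Fact D.** Lipschitz functions are dense in $W^{1,2}$ (Ambrosio–Gigli–Savaré, *Rev. Mat. Iberoam.* 29 (2013)), strongly if the space is infinitesimally Hilbertian.

**Definition (harmonic functions, eigenfunctions).** Let $\Omega\subset\mathrm X$ be open and connected. $u\in W^{1,2}_{\rm loc}(\Omega)$ is harmonic in $\Omega$ if $\int_\Omega\langle\nabla u,\nabla\varphi\rangle d\mathfrak m=0$ for every Lipschitz $\varphi$ whose support is a compact subset of $\Omega$. $\phi\in W^{1,2}(\mathrm X)$ is an eigenfunction with eigenvalue $\lambda$ if $\int\langle\nabla\phi,\nabla\psi\rangle d\mathfrak m=\lambda\int\phi\psi\,d\mathfrak m$ for all $\psi\in W^{1,2}(\mathrm X)$.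

In $\mathrm{RCD}(K,N)$ spaces, $N<\infty$, both are locally Lipschitz, and we use the continuous representative.

**Definition (weak unique continuation).** A harmonic $u$ in $\Omega$ has the property if $u\equiv0$ on some open ball $B_r(x)\subset\Omega$, $r>0$, forces $u\equiv0$ in $\Omega$. An eigenfunction has it if vanishing on some open ball of $\mathrm X$ forces $\phi\equiv0$ on $\mathrm X$.

The question: for all $K\in\mathbb R$, $N\in[1,\infty)$ and every $\mathrm{RCD}(K,N)$ space, (a) does every harmonic function on every connected open set have the weak unique continuation property, and (b) does every eigenfunction? (It appears in Ivan Yuri Violo, "An overview of regularity results for the Laplacian and $p$-Laplacian in metric spaces", arXiv:2502.00825 (2025).) The answer is no in both cases.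

**Theorem 1.** For every $N>6$ there are $K<0$ and compact $\mathrm{RCD}(K,N)$ spaces $X_H,X_E$ (6-tori with a distance bi-Lipschitz to the flat one) such that:

* (a) on $X_H$ there are a connected open set $\Omega$ and a harmonic function $u\not\equiv0$ in $\Omega$ that vanishes on an open ball of $\Omega$;
* (b) on $X_E$ there is an eigenfunction $u\not\equiv0$ of the Laplacian that vanishes on an open ball.

**Theorem 2.** Let $K<0$.

1. For every $N>6$ there are compact $\mathrm{RCD}(K,N)$ spaces, homeomorphic to $\mathbb T^6$ with distance bi-Lipschitz to the flat one, locally isometric (with measure) to a smooth weighted Riemannian manifold off two disjoint flat-parallel hypersurfaces, on which (a), resp. (b), fails.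
2. For every $N>6$ there is an $\mathrm{RCD}(K,N+1)$ space $Y$ and a harmonic function $v\not\equiv0$ on all of $Y$ vanishing on a nonempty open set.
3. If $N\ge8$ is an integer, the spaces in 1 (with normalized measure) are measured Gromov–Hausdorff limits of closed $N$-dimensional Riemannian manifolds with $\mathrm{Ric}\ge K$ and normalized volumes.

We do not claim that $N>6$ is optimal or that $K<0$ is necessary, and non-collapsed spaces are not treated.

Two simple cases show what a counterexample must avoid. On the circle $\mathbb R/\mathbb Z$ with measure $w\,dx$, $w>0$ smooth, harmonic on an arc means that $wu'$ is constant. If $u=0$ on a subinterval, the constant is $0$, and $u\equiv0$. An eigenfunction solves $(wu')'=-\lambda wu$, and ODE uniqueness applies. In more dimensions, suppose the Laplacian is $\partial_z^2+e^{-2\varphi_1(z)}\partial_{y_1}^2+e^{-2\varphi_2(z)}\partial_{y_2}^2$, with coefficients independent of $y$. Each Fourier coefficient $a(z)$ of a harmonic $u$ solves $a''=(k_1^2e^{-2\varphi_1}+k_2^2e^{-2\varphi_2})a$,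 so a $u$ vanishing on a band $z_1<z<z_2$ vanishes identically. Hence modes can be switched off only by $y$-dependent coefficients such as $\mathcal S$ in Section 1.

## 3. Curvature of diagonal metrics weighted by $e^{2\psi}$

Most of the construction uses metrics for which both the Laplacian and the curvature have clean formulas. For a measure $\varrho\,dx\,dy$ the weighted Laplacian is $Lu=\varrho^{-1}\partial_\alpha(\varrho\, g^{\alpha\beta}\partial_\beta u)$, so that $\int g^{-1}(du,d\varphi)\,d\mathfrak m=-\int\varphi\, Lu\,d\mathfrak m$ for $\varphi$ of compact support. Gradients, Hessians and $\Delta$ without index are Euclidean in $x\in\mathbb R^n$; later $n=4$. For smooth $\psi,\varphi_1,\varphi_2$ depending only on $x$ let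
$$g=e^{2\psi}|dx|^2+e^{2\varphi_1}dy_1^2+e^{2\varphi_2}dy_2^2,\qquad \mathfrak m=e^{2\psi}dx\,dy=e^{-f}\mathrm{vol}_g,$$
so $f=(n-2)\psi+\varphi_1+\varphi_2$. The factor $e^{2\psi}$ in the measure cancels the $e^{-2\psi}$ in $g^{-1}$:
$$Lu=e^{-2\psi}\Delta_xu+\sum_ie^{-2\varphi_i}\partial_{y_i}^2u.\tag{1}$$

**Step 1: Ricci and Hessian of the warped product.** *Purpose: reduce everything to the base $g_B=e^{2\psi}|dx|^2$.* For a single warped product $g_B+e^{2\varphi}dy^2$ the textbook formulas are $\mathrm{Ric}=\mathrm{Ric}_B-e^{-\varphi}\mathrm{Hess}_Be^{\varphi}$ on horizontal vectors and $\mathrm{Ric}(e,e)=-e^{-\varphi}\Delta_Be^{\varphi}$ on the unit vertical vector. Moreover $\nabla_ee=-\nabla\varphi$, so a function $w$ on the base has $\mathrm{Hess}\,w(e,e)=\langle\nabla w,\nabla\varphi\rangle_B$; on horizontal vectors its Hessian is that of the base. Apply this twice, warping first by $\varphi_1$ and then by $\varphi_2$ (or in the other order). Horizontally,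
$$\mathrm{Ric}=\mathrm{Ric}_B-\sum_i(\mathrm{Hess}_B\varphi_i+d\varphi_i^2).$$
On the unit vector $e_1$ along $\partial_{y_1}$ we get $-e^{-\varphi_1}\Delta_Be^{\varphi_1}$ from the first warping and $-e^{-\varphi_2}\mathrm{Hess}\,e^{\varphi_2}(e_1,e_1)=-\langle\nabla\varphi_1,\nabla\varphi_2\rangle_B$ from the second, and symmetrically for $e_2$:
$$\mathrm{Ric}(e_i,e_i)=-\Delta_B\varphi_i-\langle\nabla\varphi_i,\nabla(\varphi_1+\varphi_2)\rangle_B,\qquad \mathrm{Hess}f(e_i,e_i)=\langle\nabla f,\nabla\varphi_i\rangle_B .$$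
All mixed components vanish, since the reflections $y_i\mapsto-y_i$ are isometries preserving $f$.

**Step 2: vertical part.** *Purpose: see that only the Euclidean Laplacian of $\varphi_i$ matters.* As $df(e_i)=0$, the sum is $-\Delta_B\varphi_i+(n-2)\langle\nabla\psi,\nabla\varphi_i\rangle_B$. Since $\Delta_B\varphi=e^{-2\psi}(\Delta\varphi+(n-2)\nabla\psi\cdot\nabla\varphi)$,
$$\mathrm{Ric}_N(e_i,e_i)=-e^{-2\psi}\Delta\varphi_i.\tag{2}$$

**Step 3: horizontal part.** *Purpose: isolate what has to be compensated.* The Hessians of $\varphi_i$ cancel: $\mathrm{Ric}+\mathrm{Hess}f=\mathrm{Ric}_B+(n-2)\mathrm{Hess}_B\psi-\sum d\varphi_i^2$. The conformal formulas are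
$$\mathrm{Ric}_B=-(n-2)(\nabla^2\psi-d\psi^2)-(\Delta\psi+(n-2)|\nabla\psi|^2)|dx|^2,\quad \mathrm{Hess}_B\psi=\nabla^2\psi-2d\psi^2+|\nabla\psi|^2|dx|^2 .$$
Inserting them, the terms $\nabla^2\psi$ and $|\nabla\psi|^2|dx|^2$ cancel as well, and what is left is $-\Delta\psi|dx|^2-(n-2)d\psi^2-\sum d\varphi_i^2$. Now let $n=4$, so the total dimension is $6$ and $f=2\psi+\varphi_1+\varphi_2$. By Cauchy–Schwarz $df^2\le3(4d\psi^2+d\varphi_1^2+d\varphi_2^2)$. Hence with $C_0=2+\frac{12}{N-6}$
$$\mathrm{Ric}_N|_{hor}\ge\big[-\Delta\psi-C_0(|\nabla\psi|^2+|\nabla\varphi_1|^2+|\nabla\varphi_2|^2)\big]|dx|^2.\tag{3}$$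

## 4. Profiles in the height alone cannot carry the relay

By (1), $a(x)\cos(ky_i)$ solves $Lu=-\lambda u$ if and only if
$$\Delta a=e^{2\psi}(k^2e^{-2\varphi_i}-\lambda)\,a.\tag{4}$$
So a positive $\varphi_i$ (a longer circle) makes modes on $y_i$ decay more slowly. This suggests a relay. Stack layers of heights $D_1,D_2,\dots$ with $\sum D_j<\infty$. In layer $j$ mode $j+1$, of frequency $k'=k_{j+1}>k=k_j$ and on the other circle, is switched on near the bottom, where it is much smaller than mode $j$. The metric in the middle lets it decay more slowly than mode $j$. Near the top it has overtaken mode $j$, which is then switched off as in Section 1.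

The first thing to try is $\psi=0$ and $\varphi_i=\varphi_i(z)$, vanishing near both ends of each layer. Here is where it breaks. Suppose $\mathrm{Ric}_N\ge-\Lambda g$, $\Lambda\ge0$. By (2), $\varphi_i''\le\Lambda$. With $\zeta\in[0,D]$ the depth in the layer, $\varphi_i-\frac\Lambda2\zeta^2$ is concave, with value and slope $0$ at $\zeta=0$ and value $-\frac\Lambda2D^2$ at $\zeta=D$. It lies below its tangent at $0$, so $\varphi_i\le\frac\Lambda2\zeta^2$; from the other end $\varphi_i\le\frac\Lambda2(D-\zeta)^2$, so $\varphi_i\le\frac\Lambda8D^2$. It lies above its chord, so $\varphi_i\ge\frac\Lambda2\zeta(\zeta-D)\ge-\frac\Lambda8D^2$. Next take $\lambda=0$, continue the metric by the flat one after the layer, and let $a,b>0$ be the old and new amplitudes, $a''=ca$, $b''=c'b$ with $c=k^2e^{-2\varphi_1}$, $c'=k'^2e^{-2\varphi_2}$, decaying at infinity together with their derivatives. Then $(ab'-a'b)'=(c'-c)ab$. If $c'\ge c$ everywhere, then $ab'-a'b$ is nondecreasing with limit $0$, so it is $\le0$ and $b/a$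 is nonincreasing: the new mode never gains. So $c'<c$ somewhere, that is,
$$\log(k'/k)<\varphi_2-\varphi_1\le\tfrac\Lambda4D^2 .$$
Over all layers, $k_j\le k_1\exp(\frac\Lambda4\sum D_i^2)$ is bounded, because $\sum D_i<\infty$. But the $k_j$ are strictly increasing integers. The relay stops after finitely many steps.

What saves the plan is that (2) asks for an upper bound on $\Delta\varphi_i$ in all of $x$, not on $\partial_z^2\varphi_i$. Use three more variables $x'$ and let $\varphi=h$ be concentrated in thin tubes around lines in direction $z$. In $\mathbb R^3$ there are bumps of height one on a tiny ball with very negative Laplacian there and a small tail. This negative Laplacian pays for the rapid switching in $z$, and $h$ may reach a height $\theta$ independent of $j$. Inside a tube much wider than $1/k'$ the new mode then decays at a rate at most $(1-\frac\theta4)k'$. Two things need care. Thin tubes have huge gradients, which hurt in (3); the conformal factor $\psi$ must absorb them. And the lead gained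 inside the tubes has to spread to the whole layer; Harnack's inequality and a small distance between the tubes take care of that.

## 5. A conformal factor that absorbs the gradients

Fix $N>6$ and
$$C_0=2+\tfrac{12}{N-6},\qquad\theta=\tfrac1{4C_0}\le\tfrac18,\qquad\varepsilon=\nu=\tfrac\theta{100}.$$
A concave function of $h$ produces $-\Delta\psi\approx+|\nabla h|^2$. The function $F$ below is chosen so that the old mode does not notice $\psi$.

**Lemma 1.** Let $h$ be smooth, $0\le h\le\theta$, $\Delta h\le\Lambda_0$ with $\Lambda_0\ge0$. Put $\psi=C_0(2\theta h-h^2)$, let one of the $\varphi_i$ be $h$ and the other $F(\psi)$ with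
$$F(\psi)=-\tfrac12\log\frac{(k^2-\lambda)e^{-2\psi}+\lambda}{k^2},\qquad0\le\lambda<k^2 .$$
Then $\mathrm{Ric}_N\ge-\Lambda_0g$, and $0\le F(\psi)\le\psi\le\frac h2$.

*Proof.* Note $2C_0\theta=\frac12$. As $0\le h\le\theta$, $0\le\psi\le2C_0\theta h=\frac h2$. Next, $\nabla\psi=2C_0(\theta-h)\nabla h$, so $|\nabla\psi|\le\frac12|\nabla h|$, and
$$\Delta\psi=2C_0(\theta-h)\Delta h-2C_0|\nabla h|^2\le\tfrac12\Lambda_0-2C_0|\nabla h|^2 ,$$
since $0\le\theta-h\le\theta$ and $\Lambda_0\ge0$. With $t=(k^2-\lambda)e^{-2\psi}>0$ we have $F(0)=0$, $F'=t/(t+\lambda)\in(0,1]$, and, as $dt/d\psi=-2t$, $F''=-2\lambda t/(t+\lambda)^2\le0$. Hence $0\le F(\psi)\le\psi$, $|\nabla F(\psi)|\le\frac12|\nabla h|$ and $\Delta F(\psi)=F'\Delta\psi+F''|\nabla\psi|^2\le F'\Delta\psi\le\frac12\Lambda_0$. By (2) the vertical components are at least $-e^{-2\psi}\Lambda_0\ge-\Lambda_0$. By (3) the horizontal part is at least $-\Delta\psi-C_0(\frac14+1+\frac14)|\nabla h|^2\ge-\frac12\Lambda_0+\frac12C_0|\nabla h|^2\ge-\frac12\Lambda_0$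 times $|dx|^2$, and $|dx|^2\le e^{2\psi}|dx|^2$. $\square$

## 6. A Harnack inequality and the choice of constants

"Absolute constant" means a number depending on nothing.

**Lemma 2.** There are absolute constants $C_H\ge1$, $C_m$ such that: if $a>0$ is smooth and $\Delta a=Wa$ on $B_{1/k}(x)\subset\mathbb R^4$ with $0\le W\le k^2$, then $|\nabla a(x)|\le C_Hk\,a(x)$. If moreover $W$ is constant on the ball, then $|\nabla^ma(x)|\le C_mk^ma(x)$ for $m\le4$.

*Proof.* By scaling and translating, let $k=1$, $x=0$.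

*Harnack.* We show $\sup_{B_{1/2}}a\le Ca(0)$. Since $W\ge0$, $a$ is subharmonic, so for $|p|\le\frac12$ it satisfies $a(p)\le|B_{1/4}|^{-1}\int_{B_{1/4}(p)}a\le C\int_{B_{3/4}}a$. Since $W\le1$, $\tilde a(p,t)=a(p)\cos t$ satisfies $\Delta_{p,t}\tilde a=(W-1)\tilde a\le0$ for $|t|<\frac\pi2$, so it is positive and superharmonic on the ball of radius $0.9$ in $\mathbb R^5$. This ball contains $B_{3/4}\times(-0.49,0.49)$ because $0.75^2+0.49^2<0.81$, so the mean value inequality gives $a(0)=\tilde a(0,0)\ge c\int_{B_{3/4}}a$.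

*Gradient.* Now $|\Delta a|\le Ca(0)$ on $B_{1/2}$, and the interior gradient estimate for Poisson's equation, $|\nabla a(0)|\le C(\sup_{B_{1/2}}|a|+\sup_{B_{1/2}}|\Delta a|)$, gives the first claim.

*Constant $W$.* Then $b(p,t)=a(p)\cos(\sqrt W\,t)$ is harmonic on $B_1\times\mathbb R$ and $|b|\le Ca(0)$ on $B_{1/2}\subset\mathbb R^5$. The derivative estimates for harmonic functions at the origin give the second claim. $\square$

**The manifold.** Let $M=\mathbb T^3\times(\mathbb R/8\mathbb Z)\times(\mathbb R/2\pi\mathbb Z)^2$, $\mathbb T^3=(\mathbb R/\mathbb Z)^3$, with coordinates $x=(x',z)$, $z\in[-4,4]$, and $y=(y_1,y_2)$. Everything is defined for $z\ge0$ and extended by $z\mapsto-z$. Two cases run in parallel: **Case H** ($\lambda=0$) and **Case E** ($\lambda>0$).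

**Layers.** $D_j=(j+1)^{-2}$, $Z_1=1$, $Z_{j+1}=Z_j+D_j$, so $z_\infty=\lim Z_j=\pi^2/6<2$. Layer $j$ is $\{Z_j\le z\le Z_{j+1}\}$, with depth $\zeta=z-Z_j$. The spacing of the tubes is $s_j=1/\lceil100C_H/(\theta D_{j+1})\rceil$, so that
$$s_j^{-1}\in\mathbb N,\qquad s_{j-1}\le\tfrac{\theta D_j}{100C_H}\ (j\ge2),\qquad s_j\le\tfrac{\theta D_j}{100C_H}.\tag{5}$$
Their radius is $\rho_j=\min(D_j^5,\ s_j^3/C_\omega,\ s_j/10)$ with the absolute constant $C_\omega\ge1$ from Section 7. Then $\rho_j\ge c\,j^{-10}$ for some $c=c(\theta)>0$.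

**Frequencies.** $k_1\in\mathbb N$ is large, $k_{j+1}=\lceil(1+\varepsilon)k_j\rceil$, and $\sigma(j)\in\{1,2\}$ alternates with $\sigma(1)=1$. If $k_1\ge1/\varepsilon$, then $(1+\varepsilon)k_j\le k_{j+1}\le(1+2\varepsilon)k_j\le2k_j$.

**The number $\lambda$.** In Case H, $\lambda=0$. In Case E fix an even smooth $q$ with $q(z)=|z|$ for $|z|\ge\frac12$, put $Q=1+\max|q''|$, let $\kappa_1>0$ solve $\kappa_1^2+Q\kappa_1=k_1^2$, and set $\lambda=Q\kappa_1\le Qk_1$. In both cases $\kappa_j=\sqrt{k_j^2-\lambda}$, which is consistent for $j=1$. If $k_1\ge Q/\varepsilon$, then $\lambda\le\varepsilon k_1^2$, so $(1-\varepsilon)k_j\le\kappa_j\le k_j$.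

**The size of $k_1$.** Let $\delta\in(0,1)$ be the absolute constant fixed in Section 10. Fix $k_1\ge\max(1,Q)/\varepsilon$ so large that for all $j\ge1$
$$\nu k_jD_j\ge1,\qquad\rho_jk_j\ge4\pi/\sqrt\theta,\qquad0.045\,\theta k_jD_j\ge4\log k_{j+1}+2\log\tfrac1\delta+2.\tag{6}$$
This is possible. The numbers $D_j,\rho_j,\delta$ do not depend on $k_1$, and $c_0=\inf_j(1+\varepsilon)^{(j-1)/2}\min(D_j,\rho_j)>0$ because $D_j,\rho_j$ decay only polynomially. As $k_j\ge(1+\varepsilon)^{j-1}k_1$, we get $k_j\min(D_j,\rho_j)\ge c_0\sqrt{k_1}\sqrt{k_j}$, while $\log k_{j+1}\le\log(2k_j)\le C\sqrt{k_j}$.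

## 7. Tubes of height $\theta$ at bounded curvature cost

**Step 1: the profile $h$.** *Purpose: a function with $\Delta h\le\Lambda_0$ independent of $j$ that is at least $0.7\,\theta$ in the tubes.* Let $\omega\in C^\infty([0,\infty))$, $0\le\omega\le1$, $\omega=1$ on $[0,\frac14]$, $\omega=0$ on $[0.45,\infty)$. In layer $j$ write $s,\rho,D$ for $s_j,\rho_j,D_j$, and put
$$G(r)=(1+r^2/\rho^2)^{-1/2},\qquad H_j(x')=\omega(|x'|/s)\,G(|x'|)\quad\text{for }x'\in[-\tfrac s2,\tfrac s2]^3,$$
extended $s\mathbb Z^3$-periodically. It is smooth and lives on $\mathbb T^3$ since $s^{-1}\in\mathbb N$. In $\mathbb R^3$, $\Delta(\rho^2+r^2)^{-1/2}=-3\rho^2(\rho^2+r^2)^{-5/2}$, that is, $\Delta G=-3\rho^{-2}G^5$. On the support of $\nabla\omega(|\cdot|/s)$ we have $r\ge s/4$, so $G\le\rho/r\le4\rho/s$ and $|\nabla G|\le\rho/r^2\le16\rho/s^2$, while the first and second derivatives of the cutoff are $O(s^{-1})$ and $O(s^{-2})$. So for an absolute constant $C_\omega\ge1$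
$$\Delta H_j\le-3\rho^{-2}\omega G^5+C_\omega\rho s^{-3}\le-3\rho^{-2}\omega G^5+1 .$$

Let $\xi\in C_c^\infty((\frac18,\frac78))$, $0\le\xi\le1$, $\xi=1$ on $[\frac14,\frac34]$, and $\chi_j(z)=\xi(\zeta/D)^4$. The fourth power helps: $\chi_j''=D^{-2}(4\xi^3\xi''+12\xi^2\xi'^2)\le C_\xi D^{-2}\chi_j^{1/2}$ with $C_\xi$ absolute. Define $h=\theta\chi_j(z)H_j(x')$ in layer $j$. With $t=\chi_j^{1/2}\in[0,1]$,
$$\Delta h=\theta(\chi_j''H_j+\chi_j\Delta H_j)\le\theta\big(\omega\,[\,C_\xi D^{-2}tG-3\rho^{-2}t^2G^5\,]+1\big).$$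
If $G\le D^2$, the bracket is at most $C_\xi$. If $G>D^2$, then $At-Bt^2\le A^2/4B$ bounds it by $\frac{C_\xi^2D^{-4}\rho^2}{12G^3}\le C_\xi^2\rho^2D^{-10}\le C_\xi^2$, since $\rho\le D^5$. Hence $0\le h\le\theta$ and $\Delta h\le\Lambda_0:=1+C_\xi+C_\xi^2$ for all $j$.

**Step 2: the unperturbed geometry.** *Purpose: fix the metric before modes are switched.* In layer $j$ take
$$\psi=C_0(2\theta h-h^2),\qquad\varphi_{\sigma(j+1)}=h,\qquad\varphi_{\sigma(j)}=F(\psi)\ \text{ with }k=k_j .$$
By Lemma 1, $\mathrm{Ric}_N\ge-\Lambda_0g$. The metric is exactly flat ($\psi=\varphi_i=0$) for $\zeta\in[0,\frac D8]\cup[\frac{7D}8,D]$, so the layers fit together smoothly. For $|z|\ge z_\infty$ the metric is flat.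

In the core $\{|z|\le1\}$ the metric is flat in Case H. In Case E, $\psi=\varphi_2=0$ and $\varphi_1(z)$ is defined by $k_1^2e^{-2\varphi_1}=\lambda+\kappa_1^2q'^2-\kappa_1q''$. The right side is positive because $\lambda=\kappa_1Q>\kappa_1\max|q''|$, and for $|z|\ge\frac12$ it equals $\lambda+\kappa_1^2=k_1^2$, so $\varphi_1=0$ there. The core is a fixed smooth metric once $k_1$ is fixed, so $\mathrm{Ric}_N\ge-K_0$ on it for some $K_0\ge0$.

**Step 3: coefficients in the mode equation (4).** *Purpose: compare old and new mode in layer $j$; $k'=k_{j+1}$.* For the old mode $j$, $k_j^2e^{-2F(\psi)}-\lambda=\kappa_j^2e^{-2\psi}$, so the coefficient $e^{2\psi}(k_j^2e^{-2F(\psi)}-\lambda)=\kappa_j^2$ is constant: the old mode does not feel the tubes. For the new mode $j+1$ it is $W=e^{2\psi}(k'^2e^{-2h}-\lambda)$. Since $\psi\le\frac h2$,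
$$0<W\le k'^2e^{-h}\le k'^2,\qquad W\le k'^2e^{-0.7\theta}\ \text{ on }\ \{|x'|<\rho_j,\ \tfrac D4\le\zeta\le\tfrac{3D}4\}.\tag{7}$$
In the tube $\omega=1$ (as $\rho_j\le s_j/10$), $\chi_j=1$ and $G\ge1/\sqrt2$, so $h\ge\theta/\sqrt2\ge0.7\theta$. Positivity: $\lambda\le\varepsilon k_1^2\le\varepsilon k'^2$ gives $W\ge k'^2(e^{-2\theta}-\varepsilon)>0$. Where $h=0$, $W=\kappa_{j+1}^2$.

## 8. The amplitudes $a_j$

**Step 1: the first amplitude.** *Purpose: start the relay.* In Case E put $a_1=e^{-\kappa_1q(z)}$, in Case H $a_1=e^{-k_1z}$ for $z>0$. In Case E, $a_1''/a_1=\kappa_1^2q'^2-\kappa_1q''=k_1^2e^{-2\varphi_1}-\lambda$ for $|z|\le1$, which is (4); for $1\le z\le Z_2$ the coefficient is $\kappa_1^2$ and $a_1=e^{-\kappa_1z}$. In Case H, $\kappa_1=k_1$ and (4) holds for $0<z\le Z_2$. In Case H the reflected function has a kink at $z=0$; this is why $\Omega$ will avoid $z=0$.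

**Step 2: the later amplitudes.** *Purpose: let mode $j\ge2$ start at $z=Z_{j-1}$ and decay.* Let $W_j$ be the new-mode coefficient in layer $j-1$ and $W_j=\kappa_j^2$ for $z\ge Z_j$. This is smooth across $Z_j$, and $w_0\le W_j\le k_j^2$ for some $w_0>0$. Let $a_j$ be the bounded solution of
$$\Delta a_j=W_ja_j\ \text{ on }\mathbb T^3\times(Z_{j-1},\infty),\qquad a_j=c_j>0\ \text{ on }z=Z_{j-1},$$
continuous up to the boundary; $c_j$ is chosen in (8). In layers $j-1$ and $j$ this is the mode equation (4).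

**Step 3: comparison, uniqueness, existence.** *Purpose: show that $a_j$ exists and can be estimated by exponentials.* Claim: if $w$ is bounded above, $\Delta w\ge Ww$ with $W\ge w_0>0$ on $\{z>b\}$, and $w\le0$ on $\{z=b\}$, then $w\le0$. Put $w^\eta=w-\eta\cosh(\sqrt{w_0}(z-b))$. As $\Delta\cosh(\sqrt{w_0}(z-b))=w_0\cosh\le W\cosh$, we get $\Delta w^\eta\ge Ww^\eta$. Moreover $w^\eta<0$ on $\{z=b\}$ and $w^\eta\to-\infty$ as $z\to\infty$. At a positive maximum, $0\ge\Delta w^\eta\ge Ww^\eta>0$, a contradiction. So $w^\eta\le0$; let $\eta\to0$.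

Applied to differences this gives uniqueness. For existence solve on $Z_{j-1}\le z\le R$ with value $c_j$ at $Z_{j-1}$ and $0$ at $z=R$. By the maximum principle the solutions $a^R$ lie in $[0,c_j]$, are positive inside, and increase with $R$. Their limit solves the equation by interior estimates, and attains the boundary value since $a^{R_0}\le a^R\le c_j$. So $0<a_j\le c_j$. Since $W_j$ is $s_{j-1}\mathbb Z^3$-periodic in $x'$, so is $a_j$, by uniqueness.

**Step 4: three estimates.** *Purpose: collect what the takeover needs.*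

* (i) For $z\ge b\ge Z_j$: $\ \inf a_j(\cdot,b)\,e^{-\kappa_j(z-b)}\le a_j(\cdot,z)\le\sup a_j(\cdot,b)\,e^{-\kappa_j(z-b)}$; also for $j=1$ within $1\le z\le Z_2$.
* (ii) For $j\ge2$, $z\ge b\ge Z_{j-1}$: $\ a_j(\cdot,z)\ge\inf a_j(\cdot,b)\,e^{-k_j(z-b)}$.
* (iii) For $j\ge2$, $z\ge Z_{j-1}+1/k_j$: $\ \sup a_j(\cdot,z)\le e^{C_Hk_js_{j-1}}\inf a_j(\cdot,z)$.

For (i), $j\ge2$, compare $a_j$ with multiples of $e^{-\kappa_j(z-b)}$, which solves the same equation; for $j=1$ both are equalities. For (ii), apply the comparison to $w=\inf a_j(\cdot,b)e^{-k_j(z-b)}-a_j$, for which $\Delta w\ge W_jw$ since $k_j^2\ge W_j$. For (iii), the ball $B_{1/k_j}$ around a point at level $z$ stays in $\{z>Z_{j-1}\}$, so Lemma 2 gives $|\nabla\log a_j|\le C_Hk_j$ at level $z$; by periodicity any two points of the level may be taken at distance $\le\frac{\sqrt3}2s_{j-1}$.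

**Step 5: the starting values.** *Purpose: make the new mode negligible when it is switched on.* Let $S_j,I_j$ be the sup and inf of $a_j(\cdot,Z_j)$. Then $S_1=I_1$, and $S_j\le e^{C_Hk_js_{j-1}}I_j$ for $j\ge2$ by (iii), as $D_{j-1}\ge1/k_j$ by (6). Define recursively
$$c_{j+1}=\delta\,k_{j+1}^{-2}\,e^{-2\nu\kappa_jD_j}\,I_j.\tag{8}$$

## 9. The new mode overtakes the old one

**Lemma 3.** In layer $j$, with $D=D_j$ and $k'=k_{j+1}$:

* (activation) $a_{j+1}\le\delta k'^{-2}a_j$ for $0\le\zeta\le2\nu D$;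
* (deactivation) $a_j\le\delta k'^{-2}a_{j+1}$ for $(1-2\nu)D\le\zeta\le(1-\nu)D$.

*Proof.* *Activation:* $a_{j+1}\le c_{j+1}$, and by (i) $a_j\ge I_je^{-2\nu\kappa_jD}$ there; use (8).

**Step 1: a subsolution in one tube.** *Purpose: bound the new mode from below in the tube.* Put $z_a=Z_j+\frac D4$, $z_e=Z_j+\frac{3D}4$. By (ii) from $b=Z_j$, $a_{j+1}(\cdot,z_a)\ge\gamma:=c_{j+1}e^{-k'D/4}$. Let $\mu^2=k'^2e^{-0.7\theta}+\pi^2/\rho_j^2$, and on $\{|x'|<\rho_j\}\times(z_a,z_e)$ let
$$v=\gamma\,\frac{\sin(\pi|x'|/\rho_j)}{\pi|x'|/\rho_j}\,\frac{\sinh(\mu(z_e-z))}{\sinh(\mu D/2)}\ge0 .$$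
The first quotient is the Dirichlet eigenfunction of the ball in $\mathbb R^3$, with eigenvalue $\pi^2/\rho_j^2$. So by (7) $\Delta v=(\mu^2-\pi^2/\rho_j^2)v=k'^2e^{-0.7\theta}v\ge W_{j+1}v$. At $z=z_a$, $v\le\gamma\le a_{j+1}$, and $v=0$ on the rest of the boundary. Since $\Delta(v-a_{j+1})\ge W_{j+1}(v-a_{j+1})$ with $W_{j+1}>0$, the maximum principle gives $a_{j+1}\ge v$.

We have $\mu\ge k'/2$, and $1/\mu\le2/k'\le D/4$ because $k'D\ge1/\nu\ge800$ by (6). With $z^*=z_e-1/\mu$,
$$a_{j+1}(0,z^*)\ge\gamma\,\frac{\sinh1}{\sinh(\mu D/2)}\ge\gamma\,e^{-\mu D/2}.$$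

**Step 2: spreading over the level and further up.** *Purpose: leave the tube.* As $z^*\ge Z_j+\frac D2\ge Z_j+1/k'$, (iii) for $a_{j+1}$ gives $\inf a_{j+1}(\cdot,z^*)\ge e^{-C_Hk's_j}\gamma e^{-\mu D/2}$. Then (ii) from $z^*$, with $k'(z-z^*)=k'(\zeta-\frac{3D}4)+\frac{k'}\mu$ and $k'/\mu\le2$, gives for $z\ge z^*$
$$a_{j+1}\ge c_{j+1}\exp\Big(-\big[k'(\zeta-\tfrac D2)+\mu\tfrac D2+C_Hk's_j+2\big]\Big).$$

**Step 3: the gain.** *Purpose: see that $\mu$ is smaller than $k'$ by a fixed proportion.* By (6), $\pi^2/(\rho_jk')^2\le\theta/16$. With $e^{-0.7\theta}\le1-0.7\theta+0.245\theta^2$,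
$$\frac{\mu^2}{k'^2}\le1-0.7\theta+0.245\theta^2+\tfrac\theta{16}\le\big(1-\tfrac\theta4\big)^2;$$
the last inequality amounts to $0.1825\,\theta^2\le0.1375\,\theta$, true for $\theta\le\frac18$. So $\mu\le k'(1-\frac\theta4)$.

**Step 4: the balance.** *Purpose: compare gain and costs.* By (i), $a_j\le S_je^{-\kappa_j\zeta}$. As $1-2\nu\ge\frac34$, the deactivation range lies in $z\ge z^*$. Inserting (8), there
$$\log\frac{a_j}{a_{j+1}}\le\log\frac{S_j}{I_j}+\log\frac1\delta+2\log k'+2\nu\kappa_jD+(k'-\kappa_j)\zeta-\frac{k'\theta D}8+C_Hk's_j+2 .$$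
Here $k'-\kappa_j\le(1+2\varepsilon)k_j-(1-\varepsilon)k_j=3\varepsilon k_j$ and $\zeta\le D$, so this term costs $0.03\,\theta k_jD$. The term $2\nu\kappa_jD$ costs at most $0.02\,\theta k_jD$. By (5), $\log(S_j/I_j)\le C_Hk_js_{j-1}\le0.01\,\theta k_jD$ (it is $0$ for $j=1$) and $C_Hk's_j\le0.02\,\theta k_jD$. The gain is at least $0.125\,\theta k_jD$. So the right side is at most
$$-0.045\,\theta k_jD+\log\tfrac1\delta+2\log k'+2\le\log\delta-2\log k'$$
by (6). $\square$

## 10. Switching modes on and off in thin slabs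

**Step 1: cutoffs and the function $u$.** *Purpose: define the relay.* By translating and scaling one fixed smooth profile, let $X_{j+1}(z)$ rise from $0$ to $1$ on $\zeta\in[\nu D_j,2\nu D_j]$ in layer $j$ (activation slab), and let $X_j$ fall from $1$ to $0$ on $\zeta\in[(1-2\nu)D_j,(1-\nu)D_j]$ in layer $j$ (deactivation slab). They are locally constant elsewhere, and $X_1=1$ for smaller $z$. By (6), $|X^{(m)}|\le C(\nu D_j)^{-m}\le Ck_j^m$ for $m\le4$, $C$ absolute. As $3\nu<\frac18$, the slabs lie in the flat part. For $z\ge0$ (and by reflection) define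
$$u=\sum_jX_j(z)\,a_j(x)\cos(k_jy_{\sigma(j)})\ \text{ for }|z|<z_\infty,\qquad u=0\ \text{ for }|z|\ge z_\infty.\tag{9}$$
In layer $j$ only modes $j,j+1$ occur, and they use different circles. Near $z=Z_j$ only mode $j$ occurs.

**Step 2: the exact correction.** *Purpose: run the computation of Section 1 for general amplitudes.* In one slab call the mode that is *not* cut dominant ($k_d,a_d,y_d$) and the other one $v=b\cos(k_sy_s)$, $b=Xa_s$. The unperturbed operator is $L_0=\Delta_x+\partial_{y_1}^2+\partial_{y_2}^2$. In the flat part $\Delta a=\kappa^2a$ with $\kappa^2=k^2-\lambda$ for both modes, so $(L_0+\lambda)(a_d\cos k_dy_d)=0$ and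
$$(L_0+\lambda)v=E:=e\cos(k_sy_s),\qquad e=2X'\partial_za_s+X''a_s .$$
Let $\mathcal S$ be the symmetric $2\times2$ matrix with $\mathcal S_{ss}=0$ and
$$\mathcal S_{ds}=\beta:=\frac{2e\sin(k_sy_s)\sin(k_dy_d)}{k_dk_sa_d},\qquad\mathcal S_{dd}=\alpha:=\frac{e\cos(k_sy_s)\cos(k_dy_d)}{k_d^2a_d}-\frac{2eb\sin^2(k_sy_s)}{k_d^2a_d^2}.$$
On the slab $\partial_{y_d}u=-k_da_d\sin k_dy_d$ and $\partial_{y_s}u=-k_sb\sin k_sy_s$. The two terms with $eb$, namely $+\frac{2eb\sin^2(k_sy_s)\sin(k_dy_d)}{k_da_d}$ from $\alpha\,\partial_{y_d}u$ and its negative from $\beta\,\partial_{y_s}u$, cancel, so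
$$\alpha\,\partial_{y_d}u+\beta\,\partial_{y_s}u=-\frac{e\cos(k_sy_s)\sin(2k_dy_d)}{2k_d},\qquad\beta\,\partial_{y_d}u=-\frac{2e\sin(k_sy_s)\sin^2(k_dy_d)}{k_s}.$$
Differentiating the first in $y_d$ and the second in $y_s$,
$$\mathrm{div}_y(\mathcal S\nabla_yu)=-e\cos(k_sy_s)\,[\cos(2k_dy_d)+2\sin^2(k_dy_d)]=-E .$$
So, exactly,
$$\Delta_xu+\mathrm{div}_y\big((I+\mathcal S)\nabla_yu\big)=-\lambda u\quad\text{on the slab}.\tag{10}$$
Since $k_d,k_s$ are integers, $\mathcal S$ is well defined on $M$. Every entry contains the factor $e$, which is smooth and supported in the slab, so $\mathcal S$ extends smoothly by $0$.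

**Step 3: size of $\mathcal S$.** *Purpose: show that the correction is small in $C^2$.* Let $k'=k_{j+1}$. As $1/k'\le\nu D_j$, balls of radius $1/k'$ around slab points stay in $\{0\le\zeta\le3\nu D_j\}$, resp. $\{(1-3\nu)D_j\le\zeta\le D_j\}$, where $a_j,a_{j+1}$ are defined and both coefficients are constants in $[0,k'^2]$. Lemma 2 with $k=k'$ gives $|\nabla^ma|\le Ck'^ma$ for $m\le4$, $a\in\{a_d,a_s\}$. Hence for $m\le2$, with absolute constants,
$$|\nabla^me|\le Ck'^{m+2}a_s,\qquad|\nabla^mb|\le Ck'^ma_s,\qquad|\nabla^m(1/a_d)|\le Ck'^m/a_d;$$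
the first bound uses $X^{(i)}$ with $i\le4$ and $\nabla^ia_s$ with $i\le3$. Since $k_d,k_s\in[k'/2,k']$, each $y$-derivative of the trigonometric factors costs at most $Ck'$. Put $R=\sup_{\rm slab}a_s/a_d$. Lemma 3 says $R\le\delta k'^{-2}$: in the activation slab $s=j+1$, $d=j$, and in the deactivation slab $s=j$, $d=j+1$. The product rule gives for derivatives of order $m\le2$ in $(x,y)$
$$|\partial^m\beta|\le Ck'^mR,\qquad|\partial^m\alpha|\le Ck'^m(R+R^2),$$
so $\|\mathcal S\|_{C^2}\le Ck'^2(R+R^2)\le2C\delta$. Choose the absolute constant $\delta$ so small that $\|\mathcal S\|_{C^2}\le\frac1{10}$ and the eigenvalues of $I+\mathcal S$ lie in $[\frac12,2]$. This $\delta$ is the one used in (6) and (8).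

**Step 4: the metric in the slabs.** *Purpose: realize (10) geometrically with bounded curvature.* On the slabs replace the metric by
$$g=|dx|^2+\big((I+\mathcal S)^{-1}\big)_{ab}dy^ady^b,\qquad\mathfrak m=dx\,dy=e^{-f}\mathrm{vol}_g,\quad f=-\tfrac12\log\det(I+\mathcal S).$$
Then $Lu=\Delta_xu+\mathrm{div}_y((I+\mathcal S)\nabla_yu)$. Since $g,g^{-1},f$ are bounded in $C^2$ by absolute constants, $\mathrm{Ric}$, $\mathrm{Hess}f$ and $df\otimes df$ are bounded, so $\mathrm{Ric}_N\ge-K_1(N)g$.

## 11. The assembled metric and the decay of $u$ at $|z|=z_\infty$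

On $\{|z|\ne z_\infty\}$ we now have a smooth metric $g$ and a smooth measure $\mathfrak m=e^{2\psi}dx\,dy$ with
$$\mathrm{Ric}_N\ge K:=-\max(\Lambda_0,K_0,K_1).$$
The metric is uniformly comparable to the flat one: $0\le\psi\le\frac\theta2$ and $0\le\varphi_i\le\theta$ in the layers, the eigenvalues of $I+\mathcal S$ are in $[\frac12,2]$ in the slabs, and the core is a fixed smooth metric. The function $u$ is smooth on $\{|z|\ne z_\infty\}$ in Case E and on $\{0<z<4,\ z\neq z_\infty\}$ in Case H. On these sets $Lu=-\lambda u$: outside the slabs the $X_j$ are $0$ or $1$ and each mode solves (4), and in the slabs we have (10).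

**Step 1: decay.** *Purpose: show that $u$ and $du$ tend to $0$ at $\Sigma=\{|z|=z_\infty\}$.* For $j\ge2$, $c_{j+1}\le k_{j+1}^{-2}I_j\le k_{j+1}^{-2}c_j$. On $\operatorname{supp}X_j$ we are at distance $\ge\nu D_{j-1}\ge1/k_j$ from $\{z=Z_{j-1}\}$, so Lemma 2 gives $|\nabla a_j|\le C_Hk_ja_j$. Hence in layer $j\ge3$, where only modes $j,j+1$ occur and $|X'|\le Ck_j$,
$$|u|+|\nabla u|+|\nabla_yu|\le Ck_{j+1}(c_j+c_{j+1})\le C'k_j^{-1}c_{j-1}\to0.\tag{11}$$

**Step 2: regularity.** *Purpose: make $u$ an admissible function.* Moving from a point to $\Sigma$ in the $z$-direction, (11) gives $|u|=o(\mathrm{dist}(\cdot,\Sigma))$, and $u=0$ beyond $\Sigma$. So $u$ is $C^1$ across $\Sigma$ with $u=0$, $du=0$ there. Thus $u$ is Lipschitz on $M$ in Case E, and locally Lipschitz on $\{0<z<4\}$ in Case H. It is not identically zero, since $u=a_1\cos(k_1y_1)$ for small $|z|$ (Case E), resp. small $z>0$ (Case H). And $u=0$ for $|z|\ge z_\infty$, where $z_\infty<2$.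

## 12. The limit space and the proof of Theorem 1

**Step 1: smooth approximations.** *Purpose: apply Fact A.* Let $g_J=g$, $\mathfrak m_J=\mathfrak m$ for $|z|\le Z_{J+1}$, and let $g_J$ be flat with $\mathfrak m_J=dx\,dy$ for $|z|\ge Z_{J+1}$. This is smooth on the closed manifold $M$, because $g$ is flat near $|z|=Z_{J+1}$. So $(M,g_J,\mathfrak m_J)$ is a closed weighted $6$-manifold with $\mathrm{Ric}_N\ge K$, $N>6$. With $d_J$ the distance of $g_J$, $(M,d_J,\mathfrak m_J)$ is $\mathrm{RCD}(K,N)$.

**Step 2: the limit.** *Purpose: obtain $X$.* Let $d_0$ be the flat distance and $\Gamma\ge1$ with $\Gamma^{-1}d_0\le d_J\le\Gamma d_0$ for all $J$. By Arzelà–Ascoli a subsequence converges uniformly to a distance $d$ with $\Gamma^{-1}d_0\le d\le\Gamma d_0$. The measures converge in total variation to $\mathfrak m=e^{2\psi}dx\,dy$, because the bounded densities differ only on $\{Z_{J+1}<|z|<z_\infty\}$. So $(M,d_J,\mathfrak m_J)\to X:=(M,d,\mathfrak m)$ in the measured Gromov–Hausdorff sense via identity maps,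 with bounded diameters. By Fact B, $X$ is $\mathrm{RCD}(K,N)$. Clearly $\operatorname{supp}\mathfrak m=X$.

**Step 3: the distance off $\Sigma$.** *Purpose: identify $X\setminus\Sigma$ with the smooth weighted manifold.* Let $p\notin\Sigma$, with closed flat ball $\bar B_r(p)$ disjoint from $\Sigma$, and choose $\eta\in(0,1)$ with $2\Gamma\eta<\Gamma^{-1}(1-\eta)$. For $J\ge J_0$, $g_J=g$ on $\bar B_r(p)$. If $p_1,p_2\in B_{\eta r}(p)$, then $d_J(p_1,p_2)<2\Gamma\eta r$, while a curve from $p_1$ that leaves $B_r(p)$ has $g_J$-length at least $\Gamma^{-1}(1-\eta)r$. So $d_J(p_1,p_2)$ is the infimum of the $g$-lengths of curves in $B_r(p)$ from $p_1$ to $p_2$. This does not depend on $J\ge J_0$, so it holds for $d$ too.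

**Step 4: gradients.** *Purpose: compute $\langle\nabla v,\nabla w\rangle$ on $X$.* $X$ is bi-Lipschitz to a flat torus, with measure comparable to Lebesgue measure, so it is doubling and supports a $(1,2)$-Poincaré inequality. By Fact C, $|Dw|=\mathrm{lip}\,w$ a.e. for Lipschitz $w$. Let $p\notin\Sigma$ be a point of differentiability of $w$ (a.e. $p$, by Rademacher). By Step 3, $d(q,p)=|q-p|_{g(p)}(1+o(1))$ as $q\to p$, so $\mathrm{lip}\,w(p)=|dw|_{g(p)}$. As $\mathfrak m(\Sigma)=0$, polarization gives
$$\langle\nabla v,\nabla w\rangle=g^{-1}(dv,dw)\quad\mathfrak m\text{-a.e. for Lipschitz }v,w,\tag{12}$$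
and, by locality of weak upper gradients, the same for locally Lipschitz functions on open sets.

**Step 5: Case E.** *Purpose: prove (b).* Put $X_E:=X$. Since $u$ is Lipschitz, $u\in W^{1,2}(X)$. Let $\phi$ be Lipschitz. On $\{|z|\le Z_J\}$ all data are smooth, $\mathrm{div}(e^{2\psi}g^{-1}du)=e^{2\psi}Lu=-\lambda e^{2\psi}u$, and $g$ is flat near $|z|=Z_J$, so
$$\int_{|z|<Z_J}g^{-1}(du,d\phi)\,d\mathfrak m=\lambda\int_{|z|<Z_J}u\phi\,d\mathfrak m+\int_{|z|=Z_J}\phi\,\partial_{|z|}u\,dx'dy .$$
Let $J\to\infty$. The boundary term tends to $0$ by (11). The integrands are bounded, $\mathfrak m(\{Z_J<|z|<z_\infty\})\to0$, and $u=0$ for $|z|\ge z_\infty$. With (12), $\int\langle\nabla u,\nabla\phi\rangle d\mathfrak m=\lambda\int u\phi\,d\mathfrak m$ for Lipschitz $\phi$, and by Fact D for all $\phi\in W^{1,2}(X)$. So $u$ is an eigenfunction, $u\not\equiv0$, and it vanishes on the open set $\{|z|>z_\infty\}$, which contains a ball.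

**Step 6: Case H.** *Purpose: prove (a).* Put $X_H:=X$ and $\Omega:=\{0<z<4\}$, open and connected. $u$ is locally Lipschitz in $\Omega$, so $u\in W^{1,2}_{\rm loc}(\Omega)$. Let $\phi$ be Lipschitz with compact support in $\Omega$, and let $\tau\in(0,1)$ with $\phi=0$ for $z\le\tau$. The integration by parts of Step 5 on $\{\tau<z<Z_J\}$, with $\lambda=0$ and no boundary term at $z=\tau$, followed by $J\to\infty$, gives $\int_\Omega\langle\nabla u,\nabla\phi\rangle d\mathfrak m=0$. So $u$ is harmonic in $\Omega$, $u\not\equiv0$, and $u=0$ on $\{z_\infty<z<4\}$. This proves Theorem 1. $\blacksquare$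

## 13. Every $K<0$, a globally harmonic function, and Ricci limits

**Part 1 of Theorem 2: scaling.** *Purpose: reach a prescribed $K<0$.* Theorem 1 gives some $K'<0$. The space $(X,Rd,\mathfrak m)$ is $\mathrm{RCD}(K'/R^2,N)$; take $R$ so large that $K'/R^2\ge K$. Harmonic functions and eigenfunctions are preserved, with eigenvalue $\lambda/R^2$. By Section 12, Step 3, the space is locally isometric, with measure, to a smooth weighted manifold off the two hypersurfaces $\{z=\pm z_\infty\}$.

**Part 2: adding a line.** *Purpose: turn the eigenfunction into a harmonic function on the whole space.* Take $X_E$ as in Part 1, with rescaled eigenvalue again called $\lambda$, and let $M_J$ be the correspondingly rescaled smooth approximations, with $\mathrm{Ric}_N\ge K$. Put $Y=X_E\times\mathbb R$ and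
$$v(x,t)=e^{\sqrt\lambda\,t}u(x),$$
where $x$ now denotes a point of $X_E$. The complete weighted $7$-manifolds $M_J\times\mathbb R$ satisfy $\mathrm{Ric}_{N+1}=\mathrm{Ric}_N^{M_J}\oplus0\ge K$, since $(N+1)-7=N-6$ and $K<0$. The product distances converge, as $|\sqrt{d_J^2+t^2}-\sqrt{d^2+t^2}|\le|d_J-d|$, and the measures converge on bounded sets. So $M_J\times\mathbb R\to Y$ in the pointed measured Gromov–Hausdorff sense, and $Y$ is $\mathrm{RCD}(K,N+1)$ by Fact B.

Off $\Sigma\times\mathbb R$ the space is locally a smooth weighted manifold, and $Y$ is bi-Lipschitz to a flat $\mathbb T^6\times\mathbb R$ with comparable measure, hence doubling with a $(1,2)$-Poincaré inequality. So (12) holds on $Y$ by the argument of Section 12, Step 4. Off $\Sigma\times\mathbb R$, $v$ is smooth with $Lv=e^{\sqrt\lambda\,t}(Lu+\lambda u)=0$, and $v$ is $C^1$ with vanishing differential on $\Sigma\times\mathbb R$; in particular it is locally Lipschitz. Let $\phi$ be Lipschitz with compact support in $Y$. Integrating by parts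 on $\{|z|<Z_J\}\times\mathbb R$,
$$\int_{\{|z|<Z_J\}\times\mathbb R}g^{-1}(dv,d\phi)\,d\mathfrak m=\int_{\{|z|=Z_J\}\times\mathbb R}\phi\,e^{\sqrt\lambda\,t}\,\mathbf n u ,$$
where $\mathbf n$ is the outer unit normal and the integral is over the weighted hypersurface measure. By (11) the right side tends to $0$, since $\phi\,e^{\sqrt\lambda\,t}$ is bounded with compact support. As before, $\int\langle\nabla v,\nabla\phi\rangle d\mathfrak m=0$. So $v$ is harmonic on all of $Y$, $v\not\equiv0$, and it vanishes on $\{|z|>z_\infty\}\times\mathbb R$.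

**Part 3: unweighted smooth approximation.** *Purpose: realize the weight by small spheres.* Let $m=N-6\ge2$ and $\mathfrak m_J=e^{-f}\mathrm{vol}_{g_J}$, with $M_J$ rescaled as in Part 1. On $M_J\times S^m$ take the warped product
$$g_J+w^2g_{S^m},\qquad w=\eta\,e^{-f/m},\quad\eta>0 .$$
Since $\frac1w\mathrm{Hess}\,w=-\frac1m\mathrm{Hess}f+\frac1{m^2}df^2$, its Ricci tensor on horizontal vectors is
$$\mathrm{Ric}-\tfrac mw\mathrm{Hess}\,w=\mathrm{Ric}+\mathrm{Hess}f-\tfrac1mdf^2=\mathrm{Ric}_N\ge K .$$
There is no mixed part. On unit vertical vectors it equals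
$$(m-1)w^{-2}-\frac{\Delta w}w-(m-1)\frac{|\nabla w|^2}{w^2}.$$
The last two terms do not depend on $\eta$ and are bounded for fixed $J$, and the first tends uniformly to $+\infty$ as $\eta\to0$; here $m\ge2$, that is, $N\ge8$, is used. So $\mathrm{Ric}\ge K$ for $\eta\le\eta_J$.

The projection to $M_J$ does not increase distances. Following a horizontal lift of a minimal geodesic and then moving inside one sphere shows that distances exceed those in $M_J$ by at most $\pi\max w=O(\eta)$. The push-forward of the volume is $\eta^m\,\mathrm{vol}(S^m)\,e^{-f}\mathrm{vol}_{g_J}$, a multiple of $\mathfrak m_J$. So as $\eta\to0$ the spaces with normalized volume converge, via the projections, to $(M_J,d_J,\mathfrak m_J/\mathfrak m_J(M))$, where $d_J$ is the rescaled distance. A diagonal sequence in $J$ converges to the spaces of Part 1 with normalized measure. This proves Theorem 2. $\blacksquare$
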